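# Longest chains of subgroups and relative commutativity degrees

## 1. A guess: every step of a longest chain lowers the degree

All groups in these notes are finite. Fix a group $G$ and write $Z=Z(G)$ for its center. For a subgroup $H\le G$, choose $h\in H$ and $g\in G$ independently and uniformly. The probability that they commute is the **relative commutativity degree**
$$d(H,G)=\frac{\#\{(h,g)\in H\times G : hg=gh\}}{|H||G|}.$$
With $G$ fixed we abbreviate $d(H)=d(H,G)$. Let $\mathcal D(G)=\{d(H,G): H\le G\}$ be the set of values obtained as $H$ varies.

Counting the commuting pairs element by element gives two formulas, and we use both. If we fix $h$ first, there are $|C_G(h)|=|G|/|h^G|$ partners, where $h^G$ is the conjugacy class of $h$. So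
$$d(H)=\frac1{|H|}\sum_{h\in H}\frac1{|h^G|}, \tag{1}$$
the average over $H$ of the inverse class size. If we fix $g$ first, then
$$d(H)=\frac1{|G|}\sum_{g\in G}\frac{|C_H(g)|}{|H|}. \tag{2}$$
Formula (1) shows that $d(H)\le 1$, with equality exactly when $H\le Z$.

The second ingredient is a length. For a group $X$ let $l(X)$ be the maximum length of a chain of subgroups of $X$, where $X_0<X_1<\dots<X_n$ has length $n$. (The notation $l_M(X)$ is also used for this.) For example, $l(C_p)=1$. A group of order $p^n$ has $l=n$: each step of a chain multiplies the order by at least $p$, and in a $p$-group every chain refines to one with all indices equal to $p$.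

Here is the question, a conjecture stated in Mohammad Farrokhi Derakhshandeh Ghouchan, "Finite groups with five relative commutativity degrees", arXiv:1912.04550 (2019). Does every finite group satisfy
$$|\mathcal D(G)|\ge l\big(G/Z(G)\big)+1\,?$$

A natural first guess is: yes, and for the simplest reason. Take any longest chain from $Z$ to $G$. As $H$ grows it should commute less well with $G$, so $d$ should drop at every step. A chain of length $l(G/Z)$ has $l(G/Z)+1$ members, and we would be done. Let us test this with formula (1).

**The symmetric group $S_3$.** Here $Z=1$, and $l(S_3)=2$. The $3$-cycles have class size $2$ and the transpositions have class size $3$. So $d(C_3)=\frac13(1+\frac12+\frac12)=\frac23$, $d(C_2)=\frac12(1+\frac13)=\frac23$ and $d(S_3)=\frac16(1+2\cdot\frac12+3\cdot\frac13)=\frac12$. Along either chain the values are $1>\frac23>\frac12$, and $|\mathcal D(S_3)|=3=l+1$.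

**The dihedral group of order $8$.** Here $|Z|=2$ and $G/Z\cong C_2\times C_2$ has length $2$. Every non-central class has size $2$. A subgroup $H\ge Z$ with $|H/Z|=r$ therefore has $d(H)=\frac1r\big(1+\frac{r-1}2\big)$. Along every chain the values are $1>\frac34>\frac58$.

**The alternating group $A_4$.** Now $Z=1$, and $1<C_2<V_4<A_4$ is a longest chain, where $V_4$ is the Klein four-group. Involutions have class size $3$ and $3$-cycles have class size $4$. The values along the chain are $1>\frac23>\frac12>\frac13$. The remaining nontrivial proper subgroups have order $3$, with $d(C_3)=\frac13(1+\frac24)=\frac12$. So $|\mathcal D(A_4)|=4=l+1$.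

**The alternating group $A_5$.** The order $60=2^2\cdot3\cdot5$ has four prime factors, so no chain is longer than $4$, and $1<C_2<V_4<A_4<A_5$ has length $4$. Involutions, $3$-cycles and $5$-cycles have class sizes $15$, $20$ and $12$ (the last for each of two classes of $5$-cycles). The values along the chain are
$$1>\tfrac8{15}>\tfrac3{10}>\tfrac2{15}>\tfrac1{12}.$$
Here there are further values. For instance $d(C_3)=\frac{11}{30}$ and $d(C_5)=\frac4{15}$, so the inequality is strict.

The guess survives so far. To see whether it survives in general, we must find out exactly when a step $H<K$ fails to lower the degree.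

## 2. When the degree does not drop, and a group where the guess fails

**Lemma 1.** If $H\le K\le G$, then $d(K)\le d(H)$, with equality if and only if $K=H\,C_K(g)$ for all $g\in G$.

*Proof.* Fix $g\in G$. The set $H\,C_K(g)$ lies in $K$, and since $H\cap C_K(g)=C_H(g)$ its size is $|H||C_K(g)|/|C_H(g)|$. Hence $|H||C_K(g)|/|C_H(g)|\le|K|$, that is,
$$\frac{|C_K(g)|}{|K|}\le\frac{|C_H(g)|}{|H|},$$
with equality if and only if $H\,C_K(g)=K$. Average over $g\in G$ and use (2). The averages agree if and only if all the terms agree. $\square$

So $d$ is monotone. A step $H<K$ is *flat* precisely when every element $g$ of the whole group $G$ has so large a centralizer in $K$ that it covers $K$ modulo $H$.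

A first consequence concerns the center. If $H\le G$ is arbitrary, then $Z\le C_{HZ}(g)$ for every $g$, so $HZ=H\,C_{HZ}(g)$ and
$$d(H)=d(HZ). \tag{3}$$
Thus all degrees are already attained on subgroups containing $Z$. This is why the conjecture measures $G/Z$ and not $G$.

A second consequence restricts flat steps severely.

**Lemma 2.** If $H\le K\le G$ and $d(H)=d(K)$, then $H\trianglelefteq K$.

*Proof.* Let $h\in H$ and $k\in K$. Lemma 1 with $g=h$ gives $K=H\,C_K(h)$. So $k=h'c$ with $h'\in H$ and $c\in C_K(h)$. Then $khk^{-1}=h'(chc^{-1})h'^{-1}=h'hh'^{-1}\in H$. $\square$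

Every step to a non-normal subgroup is therefore safe. The danger lies in normal subgroups, and it is real.

**Proposition 3.** Not every maximum-length chain from $Z$ to $G$ has strictly decreasing degrees, even in $p$-groups of class $2$. For every prime $p$ there is such a group of order $p^7$.

*Proof.* Let $F=\mathbb F_{p^2}$ and $V=F\times\mathbb F_p$, and define
$$\beta:V\times F\to F,\qquad \beta\big((u,c),g\big)=ug+cg^p .$$
This is $\mathbb F_p$-bilinear, because $g\mapsto g^p$ is additive and fixes scalars in $\mathbb F_p$. Let $G=V\times F\times F$ with
$$(v,g,w)(v',g',w')=\big(v+v',\;g+g',\;w+w'+\beta(v,g')\big).$$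

*This is a group.* In both bracketings of a triple product, the third coordinate is $w+w'+w''+\beta(v,g')+\beta(v,g'')+\beta(v',g'')$. The identity is $(0,0,0)$, and $(v,g,w)$ has right inverse $(-v,-g,-w+\beta(v,g))$. Its order is $p^3\cdot p^2\cdot p^2=p^7$. Two elements commute if and only if
$$\beta(v,g')=\beta(v',g). \tag{4}$$

*The center.* Suppose $(v,g,w)$ is central, with $v=(u,c)$. Taking $v'=0$ in (4) shows that the polynomial $ux+cx^p$ vanishes on all of $F$. Its degree is at most $p<p^2=|F|$, so it is the zero polynomial and $u=c=0$. Now (4) says $\beta(v',g)=0$ for all $v'$, and $v'=(1,0)$ gives $g=0$. Conversely, every $(0,0,w)$ is central by (4). So $Z=0\times0\times F$, and $|G/Z|=p^5$. Since $G/Z$ is abelian and $G$ is not, $G$ has class $2$.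

*A flat step.* Let $K=V\times0\times F$ and $H=(F\times0)\times0\times F$. These are subgroups with $Z<H<K<G$ and $|K:H|=p$. Let $x\in G$ have second coordinate $g$. By (4), an element $(v',0,w')$ of $K$ commutes with $x$ if and only if $\beta(v',g)=0$. If $g=0$, this always holds and $C_K(x)=K$. If $g\ne0$, then $v'=(-g^{p-1},1)$ satisfies $\beta(v',g)=-g^{p-1}g+g^p=0$, so $\big((-g^{p-1},1),0,0\big)\in C_K(x)\setminus H$. Since $H$ has prime index $p$ in the $p$-group $K$, it is maximal, and $H\,C_K(x)=K$. In both cases $K=H\,C_K(x)$, and Lemma 1 gives $d(H)=d(K)$.

Since $G/Z$ is a $p$-group of order $p^5$, the chain $Z<H<K<G$ refines to one of length $5=l(G/Z)$ between $Z$ and $G$. It contains the flat step $H<K$. $\square$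

So the guessed reason is wrong. The same example shows how one might repair it. For $W\le V$ consider the subgroup $W\times0\times F$. For $g\neq0$ the solutions $v'$ of $\beta(v',g)=0$ form the line $L_g=\mathbb F_p\cdot(-g^{p-1},1)$, so (2) gives
$$d(W\times0\times F)=\frac1{p^2}\Big(1+\sum_{0\ne g\in F}\frac{|W\cap L_g|}{|W|}\Big).$$
Take $p=2$. For $W=V$ we get $\frac14(1+3\cdot\frac28)=\frac7{16}$, and for $W=F\times 0$ we get $\frac14(1+3\cdot\frac14)=\frac7{16}$, the flat step. For $W=\mathbb F_2\times\mathbb F_2$, which contains $L_1$ but not the other two lines, we get $\frac14(1+\frac24+\frac14+\frac14)=\frac12>\frac7{16}$. Another subgroup of index $2$ in the same $K$ does lower the degree. The chain has to be *chosen*, and the question becomes whether a good choice always exists.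

## 3. The theorem, and its reduction to a single step

It does always exist.

**Theorem A.** Let $Z\le K\le G$ and $n=l(K/Z)$. There is a chain $Z=K_0<K_1<\dots<K_n=K$ with
$$1=d(K_0)>d(K_1)>\dots>d(K_n)=d(K).$$

**Corollary 4.** Every finite group $G$ satisfies $|\mathcal D(G)|\ge l_M(G/Z(G))+1$. So the conjecture is true.

The corollary is Theorem A with $K=G$: the chain gives $l_M(G/Z(G))+1$ distinct values. The intermediate group $K$ is there to make induction possible. Note that $d$ always means $d(\cdot,G)$ and $Z$ always means $Z(G)$, with $G$ fixed.

To control the lengths we need one fact.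

**Lemma 5.** If $N\trianglelefteq X$, then $l(X)=l(N)+l(X/N)$.

*Proof.* A chain in $N$ followed by the preimage of a chain in $X/N$ is a chain in $X$ (we may take the first to end at $N$ and the second to start at the trivial group, since a longest chain does both). This gives "$\ge$".

For "$\le$", let $X_0<\dots<X_n$ be a chain in $X$. We claim that for each $i$ at least one of the inclusions $X_i\cap N\le X_{i+1}\cap N$ and $X_iN\le X_{i+1}N$ is proper. If both were equalities, Dedekind's law ($A\le B$ implies $B\cap AN=A(B\cap N)$) would give
$$X_{i+1}=X_{i+1}\cap X_iN=X_i(X_{i+1}\cap N)=X_i(X_i\cap N)=X_i,$$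
a contradiction. The first inclusion is proper for at most $l(N)$ indices $i$, the second for at most $l(X/N)$. So $n\le l(N)+l(X/N)$. $\square$

For example, $l(S_4)=l(V_4)+l(S_3)=4$. In a solvable group, $l(X)$ is the number of prime factors of $|X|$ counted with multiplicity.

**Remark.** The source of the problem recalls what is known for few degrees. One has $|\mathcal D(G)|=1$ exactly for abelian $G$, the value $2$ never occurs, $|\mathcal D(G)|=3$ forces $|G/Z|$ to be $p^2$ or $pq$, and $|\mathcal D(G)|=4$ forces $G/Z$ to be either of order $p^3$ or of the form $(C_p\times C_p)\rtimes C_q$, with $p,q$ distinct primes. By Lemma 5 the length $l(G/Z)$ is $0$, $2$, $3$ respectively, so the inequality is an equality in all these cases. We do not use these results.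

**The single step.** We prove Theorem A by induction on $|K|$. If $K=Z$ there is nothing to do, as $d(Z)=1$. Let $K>Z$. It suffices to find a subgroup $H$ with
$$Z\le H<K,\qquad l(H/Z)=l(K/Z)-1,\qquad d(H)>d(K). \tag{5}$$
Indeed, induction then gives a strict chain of length $n-1$ from $Z$ to $H$, and appending $K$ finishes. The length condition matters: in $A_5$, the maximal subgroup $D_{10}$ of order $10$ has length $2=l(A_5)-2$, so a descent through it would lose a step.

## 4. Descent through normal subgroups of prime index

Where can we find $H$ with the right length? A sensible first try is a normal subgroup $M$ of prime index with $Z\le M$. Lemma 5 gives $l(M/Z)=l(K/Z)-1$ for free, and by Lemma 1 we only need one $g\in G$ with $M\,C_K(g)\ne K$.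

For $K=G=S_5$ this works. Take $M=A_5$ and let $g$ be a $5$-cycle; then $C_{S_5}(g)=\langle g\rangle\le A_5$, so $M\,C_K(g)=M\neq K$.

It stops working in two ways. First, a particular $M$ may give a flat step, as $H<K$ did in Proposition 3. Second, there may be no such $M$. In $A_5$ there is no normal subgroup of prime index at all. In $K=G=A_5\times C_2$ there is exactly one, because a quotient of prime order kills the perfect factor $A_5$; it is $M=A_5$, and it does not contain $Z=C_2$.

The way past this point is not to look for a good $M$. Instead suppose that *every* candidate fails, and collect what all the failures say together. Each flat step says that the centralizers $C_K(g)$ are large modulo $M$. All of them together say that the centralizers are large modulo the intersection of all normal subgroups with nilpotent quotient: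

**Definition.** The **nilpotent residual** $N$ of $K$ is the smallest normal subgroup of $K$ with $K/N$ nilpotent.

It exists: if $K/A$ and $K/B$ are nilpotent, then $K/(A\cap B)$ embeds in the nilpotent group $K/A\times K/B$. For example, $S_3$ has residual $C_3$. The group $S_4$ has residual $A_4$, since $S_4/A_4$ is nilpotent while $S_4/V_4\cong S_3$ is not. A nilpotent group has residual $1$, and a perfect group is its own residual.

We shall obtain $K=C_K(g)N$ for all $g\in G$. For $g\in N$ this has a pleasant reading: conjugating $g$ by any element of $K$ gives the same result as conjugating it by some element of $N$. So $K$ acts on $N$ by automorphisms that preserve each $N$-class. On an abelian section such an action is trivial, and for the right section this is absurd. On a non-abelian simple section, it must be inner by the following deep theorem of Feit and Seitz, which depends on the classification of finite simple groups.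

**Theorem 6 (Feit–Seitz).** If $T$ is a finite non-abelian simple group and $\sigma\in\mathrm{Aut}(T)$ satisfies: $x^\sigma$ is $T$-conjugate to $x$ for all $x\in T$, then $\sigma$ is inner. [W. Feit, G. M. Seitz, *On finite rational groups and related topics*, Illinois J. Math. 33 (1989), 103–131, Theorem C.]

For instance, conjugation by a transposition is an outer automorphism of $A_5$, so it must move some class. It does: the two $A_5$-classes of $5$-cycles are fused in $S_5$, because the class of a $5$-cycle in $S_5$ has $120/5=24$ elements.

In the simple case the action being inner splits off a non-abelian simple *quotient* of $K$. There we can step to a non-normal subgroup, and Lemma 2 makes that step strict. This is how the two difficulties, flat steps and missing steps, are met.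

## 5. Proof of Theorem A

We are in the induction of Section 3, with $K>Z$. Suppose, for contradiction, that no $H$ satisfies (5).

**Step 1: centralizers cover every nilpotent quotient.** The purpose of this step is to combine the failures of all normal subgroups of prime index. We show: *if $A\trianglelefteq K$ and $K/A$ is nilpotent, then $K=C_K(g)A$ for all $g\in G$.*

Let first $M\trianglelefteq K$ have prime index. We claim that
$$K=M\,C_K(g)\quad\text{for all } g\in G. \tag{6}$$
If $Z\not\le M$, then $MZ$ is a subgroup of $K$ strictly larger than $M$, so $K=MZ$ because $M$ has prime index. As $Z\le C_K(g)$, (6) holds. If $Z\le M$, then Lemma 5, applied to $M/Z\trianglelefteq K/Z$, gives $l(M/Z)=l(K/Z)-1$. Since $M$ does not satisfy (5), we must have $d(M)\le d(K)$, hence $d(M)=d(K)$ by Lemma 1, and the equality condition in Lemma 1 is (6).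

Now let $K/A$ be nilpotent, and suppose $C_K(g)A<K$ for some $g\in G$. Then $C_K(g)A/A$ lies in a maximal subgroup of $K/A$. Maximal subgroups of nilpotent groups are normal of prime index, so its preimage $M$ is normal of prime index in $K$ and contains $C_K(g)$. Then $M\,C_K(g)=M\ne K$, contrary to (6).

**Step 2: passing to a minimal normal subgroup of a quotient.** This step locates the section of $K$ on which we will use class-preservation. Let $N$ be the nilpotent residual of $K$. By Step 1 with $A=N$,
$$K=C_K(g)N\quad\text{for all } g\in G. \tag{7}$$
If $N=1$, then $K=C_K(g)$ for all $g\in G$. So $K$ is centralized by all of $G$ and $K\le Z$, contrary to $K>Z$. (Here it matters that $g$ ranges over $G$ and not only over $K$.) So $N\ne1$.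

Choose $L\trianglelefteq K$ maximal among the normal subgroups of $K$ properly contained in $N$. Put $X=K/L$ and $Y=N/L$. By the choice of $L$, $Y$ is a minimal normal subgroup of $X$. Let $y\in Y$, say $y=nL$ with $n\in N$. Apply (7) with $g=n$. The image of $C_K(n)$ in $X$ centralizes $y$, so
$$X=Y\,C_X(y)\quad\text{for all } y\in Y. \tag{8}$$
If $x\in X$ and $y\in Y$, write $x=y'c$ with $y'\in Y$ and $c\in C_X(y)$. Then
$$xyx^{-1}=y'yy'^{-1}. \tag{9}$$
So every $x\in X$ maps every $y\in Y$ to a $Y$-conjugate of $y$.

**Step 3: $Y$ is not abelian.** This step rules out the abelian case, and with it all solvable $K$. Suppose $Y$ is abelian. Then $Y\le C_X(y)$, and (8) becomes $X=C_X(y)$ for every $y\in Y$. Thus $Y\le Z(X)$. Also $X/Y\cong K/N$ is nilpotent. A group that is nilpotent modulo a central subgroup is nilpotent, so $X=K/L$ is nilpotent. But $L<N$, and $N$ was the smallest normal subgroup with nilpotent quotient. This is a contradiction.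

If $K$ is solvable, then its section $Y$ is a solvable minimal normal subgroup of $X$, hence abelian, and the proof ends here. When $G$ is solvable, all the groups $K$ met in the induction are solvable, so Theorem 6 is not needed.

**Step 4: $Y$ is simple and $X=Y\times C_X(Y)$.** The purpose is to turn class-preservation into a direct decomposition. A non-abelian minimal normal subgroup is a direct product of non-abelian simple groups, so $Y=T_1\times\dots\times T_k$ with each $T_i$ non-abelian simple. The $T_i$ are exactly the minimal normal subgroups of $Y$, so conjugation by elements of $X$ permutes them.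

Let $1\ne y\in T_1$ and $x\in X$. By (9), $xyx^{-1}=y'yy'^{-1}$ for some $y'\in Y$, and this lies in $T_1$ because $T_1\trianglelefteq Y$. Hence $xT_1x^{-1}\cap T_1\ne1$. Distinct factors $T_i$ intersect trivially, so $xT_1x^{-1}=T_1$. Thus $T_1\trianglelefteq X$, and minimality of $Y$ gives $Y=T_1$. So $Y$ is simple.

By (9), conjugation by any $x\in X$ is an automorphism of $Y$ that sends each element to a $Y$-conjugate. By Theorem 6 it is inner: there is $t\in Y$ such that $x$ and $t$ induce the same automorphism of $Y$. Then $t^{-1}x\in C_X(Y)$, so $x\in Y\,C_X(Y)$. Hence $X=Y\,C_X(Y)$. Both factors are normal in $X$, and they intersect in $Z(Y)=1$, so the product is direct.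

**Step 5: a non-normal subgroup of the right length.** This step constructs an $H$ satisfying (5), against our assumption. Let $D$ be the preimage of $C_X(Y)$ in $K$. Then $D\trianglelefteq K$, and $K/D\cong X/C_X(Y)\cong Y$ is non-abelian simple. Since $Z$ is central in $K$, $DZ/D\le Z(K/D)=1$, so $Z\le D$.

Let $m=l(K/D)$. A non-abelian simple group has a nontrivial proper subgroup (for example, one generated by a nontrivial element), so $m\ge2$. Take a chain of length $m$ in $K/D$. By maximality it ends at $K/D$; let $H/D$ be its next-to-top term. The part of the chain up to $H/D$ shows $l(H/D)\ge m-1$. A longer chain in $H/D$, extended by $K/D$, would exceed $m$. So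
$$l(H/D)=m-1\ge1.$$
Hence $H/D$ is a nontrivial proper subgroup of a simple group, and it is not normal in $K/D$. So $H$ is not normal in $K$. By Lemma 1 $d(H)\ge d(K)$, and by Lemma 2 equality is impossible, so $d(H)>d(K)$. Finally $Z\le D\le H<K$, and Lemma 5, applied to $D/Z$ in $H/Z$ and in $K/Z$, gives
$$l(H/Z)=l(D/Z)+l(H/D)=l(D/Z)+l(K/D)-1=l(K/Z)-1.$$
So $H$ satisfies (5), a contradiction. This proves Theorem A, and with it Corollary 4. $\blacksquare$

In the group $K=G=A_5\times C_2$ of Section 4, Step 5 reads as follows. We have $N=A_5$, $L=1$ and $D=C_2$, and the chain $1<C_2<V_4<A_4<A_5$ in $K/D$ gives $H=A_4\times C_2$.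

## 6. Degrees of the subgroups of a given subgroup

Theorem A has an arbitrary $K\ge Z$ in it. By (3), even the condition $K\ge Z$ can be dropped if we only count values.

**Proposition 7.** For every $K\le G$,
$$\big|\{d(H,G):H\le K\}\big|\ge l_M\big(K/(K\cap Z(G))\big)+1 .$$

*Proof.* Apply Theorem A to $KZ$, whose quotient $KZ/Z\cong K/(K\cap Z)$ has length $n=l_M(K/(K\cap Z))$. We get $Z=K_0<\dots<K_n=KZ$ with distinct degrees. Since $Z\le K_i\le KZ$, Dedekind's law gives $K_i=K_i\cap KZ=(K_i\cap K)Z$. By (3), $d(K_i\cap K)=d(K_i)$. So the subgroups $K_i\cap K$ of $K$ realize all $n+1$ values. $\square$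

## 7. Groups with equality

The examples $S_3$ and $A_4$ are the first two members of the following family of equality cases, with $(p,k,q)=(3,1,2)$ and $(2,2,3)$; in the proof we take $q$ odd, which excludes $S_3$.

**Proposition 8.** For every $n\ge0$ with $n\ne1$ there is $G$ with $l_M(G/Z(G))=n$ and $|\mathcal D(G)|=n+1$. The value $n=1$ never occurs as $l_M(G/Z(G))$.

*Proof.* If $l_M(G/Z)=1$, then $G/Z$ has prime order and is cyclic. But $G/Z(G)$ is never nontrivial cyclic. So $n=1$ does not occur. For $n=0$ take $G$ abelian.

*Construction.* Let $n=k+1$ with $k\ge1$. By Dirichlet's theorem there is an odd prime $q\equiv1\pmod k$. The group $\mathbb F_q^\times$ is cyclic of order divisible by $k$, so some residue mod $q$ has multiplicative order $k$, and again by Dirichlet there is a prime $p$ in that residue class. Then $k$ is the least positive exponent with $q\mid p^k-1$. Let $V$ be the additive group of $\mathbb F_{p^k}$, let $C_q\le\mathbb F_{p^k}^\times$ act on $V$ by multiplication, and let $G=V\rtimes C_q$, of order $p^kq$. By Lemma 5, $l(G)=k+1=n$.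

*Centralizers.* A nontrivial element of $C_q$ is multiplication by some $\zeta\ne1$, and $\zeta v=v$ forces $v=0$. Every element of $G\setminus V$ acts on $V$ as such a $\zeta$. Hence $C_G(v)=V$ for $0\ne v\in V$, and the class of $v$ has size $q$. If $x\in G\setminus V$, then $C_G(x)\cap V=0$, so $|C_G(x)|$ divides $|G/V|=q$; since $1\neq x\in C_G(x)$, the order is $q$ and the class of $x$ has size $p^k$. No nontrivial element is central, so $Z(G)=1$ and $l(G/Z)=n$.

*Subgroups.* First, $V$ has no proper nonzero $C_q$-invariant subgroup. Let $\zeta$ generate $C_q$. The ring $\mathbb F_p[\zeta]$ is a subfield $\mathbb F_{p^j}$ of $\mathbb F_{p^k}$ with $q\mid p^j-1$, so $j=k$. An invariant subgroup is closed under multiplication by $\mathbb F_p[\zeta]=\mathbb F_{p^k}$, so it is $0$ or $V$. Now let $U\le G$ with $U\not\le V$. Then $UV=G$. The group $U\cap V$ is normalized by $U$, and by $V$ since $V$ is abelian, so it is normal in $G$ and equals $0$ or $V$. In the first case $|U|=q$, and $U$ is a conjugate of $C_q$ by Sylow's theorem. In the second case $U=G$. So the subgroups of $G$ are the subgroups of $V$, the conjugates of $C_q$, and $G$.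

*Degrees.* By (1), a subgroup of $V$ of order $p^i$ has degree
$$\frac1{p^i}\Big(1+\frac{p^i-1}q\Big)=\frac1q\Big(1+\frac{q-1}{p^i}\Big),\qquad 0\le i\le k .$$
These are $k+1$ distinct values, the smallest being $d(V)$. Next, $d(C_q)=\frac1q\big(1+\frac{q-1}{p^k}\big)=d(V)$, and conjugate subgroups have equal degrees. Finally, $V\,C_G(v)=V\ne G$ for $0\ne v\in V$, so $d(G)<d(V)$ by Lemma 1. Altogether $|\mathcal D(G)|=k+2=n+1$. $\square$

The dihedral group of order $8$, where all non-central classes have the same size, belongs to another family. Its proof uses a theorem of Itô (*On finite groups with given conjugate types I*, Nagoya Math. J. 6 (1953)): if $G$ is non-abelian and all its non-central classes have the same size, then $G=P\times A$ with $P$ a $p$-group and $A$ abelian.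

**Proposition 9.** If all non-central conjugacy classes of $G$ have the same size $m$, then $|\mathcal D(G)|=l_M(G/Z)+1$.

*Proof.* If $G$ is abelian, then $\mathcal D(G)=\{1\}$ and $l_M(G/Z)=0$. Otherwise Itô's theorem gives $G=P\times A$, and $G/Z\cong P/Z(P)$ is a $p$-group, of order $p^n$ with $n=l_M(G/Z)$. Let $H\le G$ and $r=|HZ/Z|$. Of the $r|Z|$ elements of $HZ$, exactly $|Z|$ are central and the others have class size $m$. By (3) and (1),
$$d(H)=d(HZ)=\frac1r\Big(1+\frac{r-1}m\Big)=\frac1m+\frac1r\Big(1-\frac1m\Big).$$
Since $m>1$, this is strictly decreasing in $r$. The possible values of $r$ are exactly $1,p,\dots,p^n$, since a group of order $p^n$ has subgroups of each of these orders. So there are $n+1$ degrees. $\square$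

## 8. Direct products and the failure of equality

For a non-abelian group $G$ let $\delta(G)$ be the largest element of $\mathcal D(G)\setminus\{1\}$. For example, $\delta(S_3)=\frac23$, and $\delta=\frac34$ for the dihedral group of order $8$.

**Proposition 10.** Let $G=G_1\times G_2$ with both $G_i$ non-abelian. If $\delta(G_1)\ne\delta(G_2)$, then $|\mathcal D(G)|\ge l_M(G/Z(G))+2$. In particular, if $G$ is nilpotent and $|\mathcal D(G)|=l_M(G/Z(G))+1$, then $G$ has at most one non-abelian Sylow subgroup.

*Proof.* Write $\mathcal D(G_1)=\{1=a_0>a_1>\dots>a_s\}$ and $\mathcal D(G_2)=\{1=b_0>b_1>\dots>b_t\}$. Since $d(G_i,G_i)<1$, we have $s,t\ge1$, and $a_1=\delta(G_1)$, $b_1=\delta(G_2)$. A pair in $(H_1\times H_2)\times G$ commutes if and only if both components do, so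
$$d(H_1\times H_2,G)=d(H_1,G_1)\,d(H_2,G_2),$$
and $\mathcal D(G)$ contains all products $a_ib_j$. All the numbers are positive, so the two sequences
$$a_0b_0>a_1b_0>a_1b_1>a_1b_2>\dots>a_1b_t>a_2b_t>\dots>a_sb_t,$$
$$a_0b_0>a_0b_1>a_1b_1>a_1b_2>\dots>a_1b_t>a_2b_t>\dots>a_sb_t$$
are strictly decreasing. Each has $s+t+1$ entries. They agree except in the second entry, which is $a_1$ in the first sequence and $b_1$ in the second. Both $a_1$ and $b_1$ lie strictly between the common first entry $1$ and the common third entry $a_1b_1$. If $a_1\ne b_1$, the two sequences together contain $s+t+2$ distinct numbers, so $|\mathcal D(G)|\ge s+t+2$.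

By Theorem A, applied in each factor, $s\ge l(G_1/Z(G_1))$ and $t\ge l(G_2/Z(G_2))$. Since $Z(G)=Z(G_1)\times Z(G_2)$, Lemma 5 gives
$$s+t\ge l(G_1/Z(G_1))+l(G_2/Z(G_2))=l(G/Z(G)).$$
This proves the first claim.

Now let $G$ be nilpotent with at least two non-abelian Sylow subgroups. Write $G=P\times Q$ with $P$ a non-abelian Sylow $p$-subgroup and $Q$ the product of the other Sylow subgroups, which is a non-abelian $p'$-group. The number $\delta(P)\in(0,1)$ is a fraction whose denominator can be taken as $|H||P|$ for some $H\le P$, a power of $p$. Likewise $\delta(Q)$ is a fraction with denominator prime to $p$. If $\delta(P)=\delta(Q)$, the denominator in lowest terms would divide both a power of $p$ and a number prime to $p$. The common value would then be an integer in $(0,1)$, which is impossible. So $\delta(P)\ne\delta(Q)$, and the first claim gives $|\mathcal D(G)|\ge l_M(G/Z(G))+2$. $\square$
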